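# A space $X$ with the bounded approximation property for which $\mathcal G_0(B_X)$ fails it

Throughout, Banach spaces are complex and nonzero. For a Banach space $Z$, $B_Z$ is the open unit ball, $\overline B_Z$ the closed unit ball, $L(Z)$ the bounded operators on $Z$, and $\mathcal F(Z)$ the bounded finite rank operators on $Z$.

## 1. Approximation properties and the constant $\lambda(Z)$

**Definition (AP, BAP, MAP).** A Banach space $Z$ has the *approximation property* (AP) if for every compact $K\subset Z$ and every $\varepsilon>0$ there is $T\in\mathcal F(Z)$ with $\|Tz-z\|<\varepsilon$ for all $z\in K$. It has the *$\lambda$-BAP*, where $\lambda\ge1$, if in addition $T$ can always be chosen with $\|T\|\le\lambda$. It has the *bounded approximation property* (BAP) if it has the $\lambda$-BAP for some $\lambda$. The *metric approximation property* (MAP) is the $1$-BAP. Put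
$$\lambda(Z)=\inf\{\lambda\ge 1: Z\text{ has the }\lambda\text{-BAP}\}\in[1,\infty].$$

**Example.** A finite-dimensional space has $\lambda=1$: take $T=I$. In $\ell_p$ ($1\le p<\infty$) and in $c_0$ the coordinate truncations have norm $1$, finite rank, and converge pointwise to the identity, so by (F1) below $\lambda=1$. The constant depends on the norm. If $a\|z\|\le|||z|||\le b\|z\|$ with $a>0$, operator norms computed in the two norms differ by a factor of at most $b/a$, so the BAP survives renorming, but $\lambda$ may change. Section 8 gives a renorming that moves it from $1$ to a number greater than $1$.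

We use three elementary facts.

**(F1)** *If a bounded net $(T_a)$ in $L(Z)$ converges to $T\in L(Z)$ pointwise on a set with dense linear span, then it converges to $T$ uniformly on compact sets.* By linearity it converges on a dense subspace, and by boundedness at every point of $Z$. If $K$ is compact and $C$ bounds all the norms involved, cover $K$ by finitely many balls of radius $\varepsilon$. Near each center the error is at most the error at the center plus $2C\varepsilon$.

**(F2)** *If $\lambda(Z)<\infty$, then $Z$ has the $\lambda(Z)$-BAP.* Write $\lambda=\lambda(Z)$, let $K$ be compact, $r=\sup_K\|z\|$, $\varepsilon>0$. For $\lambda'>\lambda$ choose $T\in\mathcal F(Z)$ with $\|T\|\le\lambda'$ and $\|Tz-z\|<\varepsilon/2$ on $K$. Then $T'=(\lambda/\lambda')T$ has norm at most $\lambda$, and on $K$ we have $\|T'z-z\|<\varepsilon/2+(1-\lambda/\lambda')(r+\varepsilon/2)$, which is less than $\varepsilon$ once $\lambda'$ is close to $\lambda$. In particular, $Z$ has the MAP if and only if $\lambda(Z)=1$. Indexing by pairs $(K,\varepsilon)$,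 we also get a net $(T_a)$ in $\mathcal F(Z)$ with $\|T_a\|\le\lambda(Z)$ and $T_a\to I$ pointwise.

**(F3)** *If $J:W\to Z$ and $Q:Z\to W$ are linear with $\|J\|,\|Q\|\le1$ and $QJ=I_W$, then $J$ is an isometric embedding, $JQ$ is a norm-one projection onto $J(W)$, and $\lambda(W)\le\lambda(Z)$.* Indeed $\|w\|=\|QJw\|\le\|Jw\|\le\|w\|$ and $(JQ)^2=JQ$. If $T\in\mathcal F(Z)$ has norm at most $\lambda$ and is within $\varepsilon$ of the identity on $J(K)$, then $QTJ\in\mathcal F(W)$ has norm at most $\lambda$ and is within $\varepsilon$ of the identity on $K$. In this situation $W$ is *isometric to a $1$-complemented subspace of $Z$*.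

## 2. Holomorphic Lipschitz functions and their predual

**Taylor polynomials.** Let $f:B_X\to V$ be holomorphic, with values in a Banach space $V$. For each $m\ge0$ there is a continuous $m$-homogeneous polynomial $P_m:X\to V$, the $m$-th Taylor polynomial of $f$ at $0$, such that for $x\in B_X$
$$P_m(x)=\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}f(e^{i\theta}x)\,d\theta,\qquad f(x)=\sum_{m\ge0}P_m(x). \tag{1}$$
This is the one-variable Taylor expansion of $\zeta\mapsto f(\zeta x)$, which is holomorphic on $|\zeta|<1/\|x\|$. For $m<0$ the integral in (1) is $0$. If $\check P_m$ is the symmetric $m$-linear map with $\check P_m(x,\dots,x)=P_m(x)$, then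
$$P_m(x_1+\dots+x_k)=\sum_{|\alpha|=m}\frac{m!}{\alpha!}\,\check P_m(x_1^{\alpha_1},\dots,x_k^{\alpha_k}), \tag{2}$$
where $x_j^{\alpha_j}$ means that $x_j$ is repeated $\alpha_j$ times.

**Definition ($\mathcal HL_0(B_X)$).** $\mathcal HL_0(B_X)$ is the space of holomorphic $f:B_X\to\mathbb C$ that are Lipschitz on $B_X$ and satisfy $f(0)=0$, with norm
$$L(f)=\sup\Big\{\frac{|f(x)-f(y)|}{\|x-y\|}:x,y\in B_X,\ x\ne y\Big\}.$$
It is a Banach space. We use $L(f)$ for the Lipschitz constant of vector-valued maps on $B_X$ too. Note that $|f(x)|\le L(f)\|x\|$, so such functions are bounded.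

**Example.** Let $X=\mathbb C$ and let $\mathbb D$ be the unit disk. Since $\mathbb D$ is convex, $L(f)=\sup_{\mathbb D}|f'|$, so $f\mapsto f'$ is an isometry of $\mathcal HL_0(\mathbb D)$ onto $H^\infty(\mathbb D)$. For general $X$, every $x^*\in X^*$ restricts to an element of $\mathcal HL_0(B_X)$ with $L(x^*)=\|x^*\|$.

**Definition ($\mathcal G_0(B_X)$).** For $x\in B_X$ let $\delta(x)\in\mathcal HL_0(B_X)^*$ be the evaluation $f\mapsto f(x)$. $\mathcal G_0(B_X)$ is the closed linear span of $\{\delta(x):x\in B_X\}$ in $\mathcal HL_0(B_X)^*$. By the Dixmier–Ng theorem $\mathcal HL_0(B_X)$ is a dual space, and $\mathcal G_0(B_X)$ is its canonical predual.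

From the definition of $L$,
$$\|\delta(x)-\delta(y)\|\le\|x-y\|\qquad(x,y\in B_X). \tag{3}$$

*The map $\delta:B_X\to\mathcal G_0(B_X)$ is holomorphic.* It is continuous by (3). Fix $x\in B_X$, $h\in X$, and a closed disk $\Delta\ni0$ with $x+\zeta h\in B_X$ for $\zeta\in\Delta$. The Cauchy formula
$$\delta(x+\zeta h)=\frac1{2\pi i}\int_{\partial\Delta}\frac{\delta(x+wh)}{w-\zeta}\,dw\qquad(\zeta\in\operatorname{int}\Delta)$$
holds after evaluation at each $f\in\mathcal HL_0(B_X)$, and these evaluations separate the points of $\mathcal HL_0(B_X)^*$, so it holds in $\mathcal G_0(B_X)$. Thus $\delta$ is continuous and holomorphic on complex lines, that is, holomorphic.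

**Linearization property.** *Let $f:B_X\to V$ be holomorphic and Lipschitz with $f(0)=0$. There is a unique bounded linear $T_f:\mathcal G_0(B_X)\to V$ with $T_f\circ\delta=f$, and $\|T_f\|=L(f)$.* To see this, let $\varphi=\sum c_i\delta(x_i)$ be a finite sum. For $v^*\in\overline B_{V^*}$ we have $v^*\circ f\in\mathcal HL_0(B_X)$ and
$$\Big|v^*\Big(\sum c_if(x_i)\Big)\Big|=|\varphi(v^*\circ f)|\le\|\varphi\|\,L(f).$$
So $\varphi\mapsto\sum c_if(x_i)$ is well defined with norm at most $L(f)$, and extends uniquely to the closure. By (3), $\|f(x)-f(y)\|\le\|T_f\|\|x-y\|$, which gives $\|T_f\|\ge L(f)$. Note that if $f$ has values in a finite-dimensional subspace, then $T_f$ has finite rank.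

**Example, continued.** For $X=\mathbb C$ let $d_m(f)=f^{(m)}(0)/m!$ for $m\ge1$. By (1) applied to $\delta$, $x^md_m$ is the $m$-th Taylor polynomial of $\delta$, so $d_m\in\mathcal G_0(\mathbb D)$ and $\delta(x)=\sum_{m\ge1}x^md_m$. Since $m\,d_m(f)$ is a Taylor coefficient of $f'$, we have $|d_m(f)|\le L(f)/m$, with equality for $f(x)=x^m/m$. Hence $\|d_m\|=1/m$.

## 3. Projective tensor products and sums along an unconditional basis

**Definition (projective tensor product).** $X_1\hat\otimes_\pi\cdots\hat\otimes_\pi X_k$ is the completion of the algebraic tensor product in the norm $\|w\|=\inf\sum_n\|x_1^n\|\cdots\|x_k^n\|$, the infimum running over all finite representations $w=\sum_nx_1^n\otimes\cdots\otimes x_k^n$.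

We recall that $\|x_1\otimes\cdots\otimes x_k\|=\prod\|x_j\|$. A $k$-linear map $M:X_1\times\dots\times X_k\to V$ with $\|M(x_1,\dots,x_k)\|\le C\prod\|x_j\|$ induces a unique linear map on the tensor product, of norm at most $C$. Operators satisfy $\|T\otimes R\|\le\|T\|\|R\|$, functionals satisfy $\|y^*\otimes z^*\|\le\|y^*\|\|z^*\|$, and $\hat\otimes_\pi$ is associative.

**Example.** $\ell_1\hat\otimes_\pi Y=\ell_1(Y)$ isometrically, and $\ell_2\hat\otimes_\pi\ell_2$ is the trace class $S_1(\ell_2)$.

**Definition ($E$-sum).** Let $E$ be a finite- or infinite-dimensional Banach space with a normalized $1$-unconditional Schauder basis $(e_i)$: $\|\sum\theta_ia_ie_i\|=\|\sum a_ie_i\|$ whenever $|\theta_i|=1$. The space $X=(\bigoplus_iX_i)_E$ consists of all $x=(x_i)$, $x_i\in X_i$, with $\sum\|x_i\|e_i\in E$, normed by $\|x\|=\big\|\sum\|x_i\|e_i\big\|_E$. If all $X_i=Y$ we write $E(Y)$.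

**Example.** $E=\ell_1$ gives $\ell_1(Y)$, $E=c_0$ gives $c_0(Y)$, and $E=\ell_\infty^2$ gives $Y\oplus Z$ with norm $\max(\|y\|,\|z\|)$.

The norm of $E$ is monotone: if $|b_i|\le|a_i|$ for all $i$ and $\sum a_ie_i\in E$, then $\sum b_ie_i\in E$ and $\|\sum b_ie_i\|\le\|\sum a_ie_i\|$. For finite sums write $b_i=c_ia_i$ with $|c_i|\le1$. Each $c_i$ is the average of two unimodular numbers, so changing one coordinate at a time does not increase the norm. For infinite sums, apply this to blocks $\sum_{i=p}^q$ to get convergence, then to partial sums. Consequences: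

* the triangle inequality holds in $X$. Moreover $X$ is complete: if $\sum_n\|x^{(n)}\|<\infty$, then $\sum_n\sum_i\|x^{(n)}_i\|e_i$ converges in $E$, its coordinates $\sum_n\|x_i^{(n)}\|$ dominate those of the coordinatewise sum, and the same estimate for the tails $\sum_{n>N}$ gives convergence in norm;
* each $X_i$ sits isometrically in $X$, and the coordinate projections $X\to X_i$ are contractive, so $X_i$ is $1$-complemented in $X$;
* the truncations $P_N:(x_i)\mapsto(x_1,\dots,x_N,0,0,\dots)$ are contractive and $P_Nx\to x$;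
* $\|x\|$ depends only on the numbers $\|x_i\|$. In particular $\|\sum_{j\le k}e^{i\theta_j}x_j\|=\|\sum_{j\le k}x_j\|$ for $x_j\in X_j$.

## 4. Passing the BAP from $X$ to $\mathcal G_0(B_X)$

It is known that $X$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$, so by (F3) the BAP passes from $\mathcal G_0(B_X)$ down to $X$. It is also known that $X$ has the MAP if and only if $\mathcal G_0(B_X)$ has the MAP. (We shall see proofs of both facts on the way.) What remains is the following problem from Richard Aron, Verónica Dimant, Luis C. García-Lirola, Manuel Maestre, "Linearization of holomorphic Lipschitz functions", arXiv:2304.07149 (2023):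

> Does $\mathcal G_0(B_X)$ have the BAP whenever $X$ has the BAP?

The answer is no. One can take $X=\ell_1(Y)$, or $\ell_p(Y)$ with $1\le p<\infty$, or $c_0(Y)$, where $Y$ is any space with the BAP but without the MAP, and such a $Y$ can be found among the renormings of $S_1(\ell_2)$. In full, with $E$ and $(\bigoplus X_i)_E$ as in Section 3:

**Theorem 1.** $\lambda(Y\hat\otimes_\pi Z)=\lambda(Y)\lambda(Z)$ for all Banach spaces $Y,Z$.

**Theorem 2.** Let $X=(\bigoplus X_i)_E$ and let $i_1,\dots,i_k$ be distinct. Then $X_{i_1}\hat\otimes_\pi\cdots\hat\otimes_\pi X_{i_k}$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$. Hence $\lambda(\mathcal G_0(B_X))\ge\prod_{j}\lambda(X_{i_j})$.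

**Theorem 3.** There is $Y$ isomorphic to $S_1(\ell_2)$ with the BAP but not the MAP. For any $Y$ with the BAP and without the MAP, and any infinite-dimensional $E$ as above, $X=E(Y)$ has the BAP with $\lambda(X)=\lambda(Y)$, but $\mathcal G_0(B_X)$ fails the BAP.

**Theorem 4.**
(i) For every $Y$ and every infinite-dimensional $E$ as above, with $X=E(Y)$, the following are equivalent: $Y$ has the MAP; $X$ has the MAP; $\mathcal G_0(B_X)$ has the MAP; $\mathcal G_0(B_X)$ has the BAP. So $\lambda(\mathcal G_0(B_X))\in\{1,\infty\}$.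
(ii) If $X$ has the BAP, then $\mathcal G_0(B_X)$ has the AP. So the spaces $\mathcal G_0(B_X)$ in Theorem 3 have the AP but not the BAP.
(iii) The BAP of $\mathcal G_0(B_X)$ is not invariant under isomorphisms of $X$: there are isomorphic $X,X'$ such that $\mathcal G_0(B_{X'})$ has the MAP and $\mathcal G_0(B_X)$ fails the BAP.

These statements do not say that $\mathcal G_0(B_X)$ fails the BAP for every $X$ without the MAP.

## 5. Finite rank operators on $\mathcal G_0(B_X)$, degree by degree

We begin with the natural attempt at a positive answer. It proves Theorem 4(ii), it settles the metric case, and the place where it stops shows where to look for a counterexample.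

**The case $X=\mathbb C$ by hand.** We have $\delta(x)=\sum_{m\ge1}x^md_m$. Let $\Sigma_n$ send $d_m$ to $(1-\frac m{n+1})d_m$ for $m\le n$ and to $0$ for $m>n$. On functions, this replaces $f$ by a Fejér mean of its Taylor series. Averaging against a positive kernel does not increase the Lipschitz constant, so $\|\Sigma_n\|\le1$. These operators have finite rank and tend to the identity, so $\mathcal G_0(\mathbb D)$ has the MAP. Steps 1 and 2 make this precise for every $X$. When $\dim X<\infty$ they already give finite rank operators. When $\dim X=\infty$ each degree is infinite-dimensional, and Step 3 deals with that.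

**Step 1. Splitting $\delta$ into homogeneous parts.** The purpose is to project $\mathcal G_0(B_X)$ onto "degree $m$" with norm at most $1$. Let $D_m:X\to\mathcal G_0(B_X)$ be the $m$-th Taylor polynomial of the holomorphic map $\delta$. Since $\delta(0)=0$, we have $D_0=0$. By (1), for $x\in B_X$,
$$D_m(x)=\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}\delta(e^{i\theta}x)\,d\theta,\qquad \delta(x)=\sum_{m\ge1}D_m(x). \tag{4}$$
From (3) and (4), $L(D_m|_{B_X})\le1$. Hence there is an operator $\Pi_m=T_{D_m}$ on $\mathcal G_0(B_X)$ with $\Pi_m\delta(x)=D_m(x)$ and $\|\Pi_m\|\le1$. Also $\|D_m(x)\|\le\|x\|$ on $B_X$. Applying this to $rx/\|x\|$ and letting $r\uparrow1$, homogeneity gives $\|D_m(x)\|\le\|x\|^m$ for all $x\ne0$, so the series in (4) converges absolutely.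

**Step 2. Fejér means.** The purpose is to approximate the identity by combinations of finitely many $\Pi_m$, with norm at most $1$. Let
$$F_n(\theta)=\sum_{|m|\le n}\Big(1-\frac{|m|}{n+1}\Big)e^{-im\theta}=\frac1{n+1}\Big|\sum_{j=0}^ne^{ij\theta}\Big|^2\ge0,\qquad\frac1{2\pi}\int_0^{2\pi} F_n\,d\theta=1 .$$
Put $h_n(x)=\frac1{2\pi}\int_0^{2\pi} F_n(\theta)\delta(e^{i\theta}x)\,d\theta$ for $x\in B_X$. The terms of $F_n$ with $m\le0$ contribute nothing (for $m=0$ because $\delta(0)=0$), so
$$h_n=\sum_{m=1}^n\Big(1-\frac m{n+1}\Big)D_m \quad\text{on }B_X .$$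
Thus $h_n$ is holomorphic and $h_n(0)=0$. Since $F_n\ge0$ has mean $1$, (3) gives $L(h_n)\le1$. Hence $\Sigma_n=T_{h_n}=\sum_{m=1}^n(1-\frac m{n+1})\Pi_m$ has norm at most $1$. The coefficients lie in $[0,1]$ and tend to $1$, and $\sum D_m(x)$ converges absolutely, so $\Sigma_n\delta(x)=h_n(x)\to\delta(x)$. By (F1), $\Sigma_n\to I$ uniformly on compact sets.

**Step 3. Finite rank in a fixed degree.** The purpose is to approximate one $\Pi_m$ using finite rank operators on $X$. Let $T\in\mathcal F(X)$, $T\ne0$. The map $D_m\circ T$ has values in a finite-dimensional space: if $b_1,\dots,b_r$ is a basis of $T(X)$, then by (2) $D_m(\sum c_ib_i)$ is a combination of the finitely many vectors $\check D_m(b_1^{\alpha_1},\dots,b_r^{\alpha_r})$ with $|\alpha|=m$. For $x,y\in B_X$ the points $Tx/\|T\|$ and $Ty/\|T\|$ lie in $B_X$, and by homogeneity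
$$\|D_m(Tx)-D_m(Ty)\|=\|T\|^m\Big\|D_m\Big(\frac{Tx}{\|T\|}\Big)-D_m\Big(\frac{Ty}{\|T\|}\Big)\Big\|\le\|T\|^m\|x-y\|. \tag{5}$$
So linearization gives a finite rank operator $C_{T,m}$ on $\mathcal G_0(B_X)$ with $C_{T,m}\delta(x)=D_m(Tx)$ and $\|C_{T,m}\|\le\|T\|^m$. For $T=0$ and $m\ge1$ put $C_{T,m}=0$.

**Step 4. Proof of Theorem 4(ii), first sentence.** Let $X$ have the BAP, and let $T_a\to I_X$ pointwise with $T_a\in\mathcal F(X)$, $\|T_a\|\le\lambda(X)$. Then $C_{T_a,m}\delta(x)=D_m(T_ax)\to D_m(x)=\Pi_m\delta(x)$. For fixed $m$ the net $(C_{T_a,m})_a$ is bounded by $\lambda(X)^m$, so by (F1) $C_{T_a,m}\to\Pi_m$ uniformly on compact sets. Given a compact $K$ and $\varepsilon>0$, choose $n$ with $\|\Sigma_n\varphi-\varphi\|<\varepsilon/2$ on $K$, then $a$ such that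
$$S_{a,n}=\sum_{m=1}^n\Big(1-\frac m{n+1}\Big)C_{T_a,m}$$
is within $\varepsilon/2$ of $\Sigma_n$ on $K$. Then $S_{a,n}$ has finite rank and is within $\varepsilon$ of the identity on $K$. So $\mathcal G_0(B_X)$ has the AP. $\square$

**The metric case.** If $\lambda(X)=1$, then $T_a$ maps $B_X$ into $B_X$, so $h_n\circ T_a$ is defined on $B_X$, holomorphic, vanishes at $0$, and has Lipschitz constant at most $1$. It has values in a finite-dimensional space, and its linearization is exactly $S_{a,n}$. So $\|S_{a,n}\|\le1$, and Step 4 shows: *if $X$ has the MAP, so does $\mathcal G_0(B_X)$.*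

**Where this stops.** Let $1<\lambda(X)<\infty$. Now $T_ax$ may leave $B_X$, and outside $B_X$ the bound $L(h_n)\le1$ is not available. What remains is (5), one degree at a time, and it yields only
$$\|S_{a,n}\|\le\sum_{m=1}^n\lambda(X)^m .$$
The right side is unbounded in $n$, and approximating the identity forces $n\to\infty$. Using $T_a/\lambda(X)$ instead restores norm at most $1$, but the limit on $\delta(x)$ is then $\delta(x/\lambda(X))$. As an estimate for one operator, $\|C_{T,m}\|\le\|T\|^m$ cannot be improved: for $X=\mathbb C$ and $T$ multiplication by $t>0$, $C_{T,m}=t^m\Pi_m$, and $\|\Pi_m\|=L(x\mapsto x^md_m)=\sup_{|x|<1}m|x|^{m-1}\|d_m\|=1$.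

So this construction pays a factor $\lambda(X)$ per degree. The question becomes whether *every* construction must pay it. This happens as soon as degree $k$ contains, in a $1$-complemented way, a space whose approximation constant is at least $\lambda^k$. Degree-$k$ polynomials correspond to $k$-fold tensors, so we look for a $k$-fold projective tensor product inside $\mathcal G_0(B_X)$. To obtain the full tensor product we take its $k$ factors in $k$ different coordinates of $X$, and to obtain all $k$ at once we give $X$ infinitely many coordinates.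

## 6. Projective tensor products inside $\mathcal G_0(B_X)$

**Two coordinates by hand.** Let $X=Y\oplus Z$ with $\|(y,z)\|=\max(\|y\|,\|z\|)$. The map $g(y,z)=\frac12\,y\otimes z$ has differential $\frac12(h\otimes z+y\otimes k)$ in direction $(h,k)$, of norm at most $1$ when $\|(h,k)\|\le 1$ and $(y,z)\in B_X$. So $L(g)\le1$, and $T_g:\mathcal G_0(B_X)\to Y\hat\otimes_\pi Z$ is a contraction. In the other direction, extract from $f\in\mathcal HL_0(B_X)$ its part $\Lambda_f(y,z)$ that is linear in $y$ and in $z$, by integrating $e^{-i(\theta_1+\theta_2)}f(e^{i\theta_1}y,e^{i\theta_2}z)$ over the torus. Rotations of the coordinates are isometries, so $\Lambda_f$ is again Lipschitz with constant at most $L(f)$. Differentiating $\Lambda_f$ at $r(a,b)$ in direction $(a,b)$, where $\|a\|=\|b\|=1$ and $r<1$, gives $2r|\Lambda_f(a,b)|\le L(f)$, so $2|\Lambda_f(a,b)|\le L(f)$. The factor $2$ gained here is the one lost in $g$, so $y\otimes z\mapsto(f\mapsto2\Lambda_f(y,z))$ is a contraction that $T_g$ inverts from the left. For example, for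 $Y=Z=\mathbb C$ and $f(y,z)=yz$ we have $\Lambda_f(1,1)=1$ and $L(f)=2$, so equality holds.

**Proof of Theorem 2.** Relabel so that $i_j=j$ for $1\le j\le k$ (a $1$-unconditional basis may be permuted). Let $W=X_1\hat\otimes_\pi\cdots\hat\otimes_\pi X_k$ and regard $X_1\oplus\dots\oplus X_k$ as a subspace of $X$. The constant that plays the role of $2$ is
$$\gamma=\sup\Big\{\sum_{i=1}^ks_i\prod_{j\ne i}t_j:\ s_i,t_i\ge0,\ \Big\|\sum_{i\le k}s_ie_i\Big\|_E\le1,\ \Big\|\sum_{i\le k}t_ie_i\Big\|_E<1\Big\}. \tag{6}$$
By monotonicity $s_i,t_i\le1$, so $\gamma\le k$. Taking all $s_i$ and $t_i$ small and positive shows $\gamma>0$. (For $k=1$ the empty product is $1$ and $\gamma=1$. For the $\ell_\infty$ norm $\gamma=k$. For the $\ell_1$ norm and $k=2$, $\gamma=1$.)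

**Step 1. A contraction $T_g:\mathcal G_0(B_X)\to W$.** For $x\in B_X$ let $g(x)=\gamma^{-1}x_1\otimes\cdots\otimes x_k$. This is the restriction of a continuous $k$-homogeneous polynomial, and $g(0)=0$. For $x\in B_X$ and $\|h\|\le1$,
$$\|dg(x)h\|=\gamma^{-1}\Big\|\sum_{i\le k}x_1\otimes\cdots\otimes h_i\otimes\cdots\otimes x_k\Big\|\le\gamma^{-1}\sum_{i\le k}\|h_i\|\prod_{j\ne i}\|x_j\|\le1,$$
because $s_i=\|h_i\|$, $t_i=\|x_i\|$ are admissible in (6) by monotonicity. Since $B_X$ is convex, $L(g)\le1$, so $\|T_g\|\le1$.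

**Step 2. The multilinear part of $f$ as an average.** The purpose is to express the part of $f$ that is linear in each of $x_1,\dots,x_k$ through values of $f$. For $f\in\mathcal HL_0(B_X)$ with Taylor polynomials $P_m$, put $\Lambda_f(x_1,\dots,x_k)=k!\,\check P_k(x_1,\dots,x_k)$ for $x_j\in X_j$. This is $k$-linear, and it depends linearly on $f$. We claim that for $x=\sum_{j\le k}x_j\in B_X$
$$\Lambda_f(x_1,\dots,x_k)=\frac1{(2\pi)^k}\int_{[0,2\pi]^k}e^{-i(\theta_1+\dots+\theta_k)}f\Big(\sum_je^{i\theta_j}x_j\Big)\,d\theta. \tag{7}$$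
By (1) and $|f|\le L(f)$, we have $|P_m|\le L(f)$ on $B_X$, hence $|P_m(y)|\le L(f)\|y\|^m$ for all $y$ by homogeneity. All the points $\sum_je^{i\theta_j}x_j$ have the same norm $\|x\|<1$, so $f=\sum_mP_m$ converges on them uniformly in $\theta$ and may be integrated term by term. By (2),
$$P_m\Big(\sum_je^{i\theta_j}x_j\Big)=\sum_{|\alpha|=m}\frac{m!}{\alpha!}e^{i\alpha\cdot\theta}\check P_m(x_1^{\alpha_1},\dots,x_k^{\alpha_k}),$$
and the integral keeps only $\alpha=(1,\dots,1)$, which occurs only for $m=k$, with coefficient $k!$. This proves (7).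

**Step 3. The sharp bound on $\Lambda_f$.** The purpose is to show
$$\gamma\,|\Lambda_f(x_1,\dots,x_k)|\le L(f)\prod_j\|x_j\|. \tag{8}$$
Let $\tilde f(x)$ be the right side of (7), for $x$ in the open unit ball of $X_1\oplus\dots\oplus X_k$. Since $\|\sum_je^{i\theta_j}(x_j-y_j)\|=\|x-y\|$, $\tilde f$ is Lipschitz with constant at most $L(f)$. Let $a_i\in X_i$ be unit vectors and let $s,t$ be as in (6). By (7), $\tilde f(\sum t_ia_i+\zeta\sum s_ia_i)=\Lambda_f(a_1,\dots,a_k)\prod_i(t_i+\zeta s_i)$ for small $\zeta$, so the derivative of $\tilde f$ at $\sum t_ia_i$ in direction $\sum s_ia_i$ is $\Lambda_f(a_1,\dots,a_k)\sum_is_i\prod_{j\ne i}t_j$. Its modulus is at most $L(f)\|\sum s_ia_i\|=L(f)\|\sum s_ie_i\|_E\le L(f)$. The supremum over $s,t$ gives $\gamma|\Lambda_f(a_1,\dots,a_k)|\le L(f)$, and (8) follows by multilinearity.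

**Step 4. A contraction $J:W\to\mathcal G_0(B_X)$.** Let $M(x_1,\dots,x_k)\in\mathcal HL_0(B_X)^*$ be the functional $f\mapsto\gamma\Lambda_f(x_1,\dots,x_k)$. It is $k$-linear in $(x_1,\dots,x_k)$, and $\|M(x_1,\dots,x_k)\|\le\prod\|x_j\|$ by (8). We must see that it lies in $\mathcal G_0(B_X)$. If $\sum x_j\in B_X$, then (7) says
$$M(x_1,\dots,x_k)=\frac\gamma{(2\pi)^k}\int_{[0,2\pi]^k}e^{-i(\theta_1+\dots+\theta_k)}\,\delta\Big(\sum_je^{i\theta_j}x_j\Big)\,d\theta, \tag{9}$$
an integral of a $\mathcal G_0(B_X)$-valued function that is norm-continuous by (3). So $M(x_1,\dots,x_k)\in\mathcal G_0(B_X)$, and by homogeneity this holds for all $x_j\in X_j$. The universal property of $\hat\otimes_\pi$ gives a linear $J:W\to\mathcal G_0(B_X)$ with $\|J\|\le1$ and $J(x_1\otimes\cdots\otimes x_k)=M(x_1,\dots,x_k)$.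

**Step 5. $T_gJ=I_W$.** For $\sum x_j\in B_X$, apply $T_g$ under the integral in (9), using $T_g\delta=g$ and $g(\sum_je^{i\theta_j}x_j)=\gamma^{-1}e^{i(\theta_1+\dots+\theta_k)}x_1\otimes\cdots\otimes x_k$:
$$T_gJ(x_1\otimes\cdots\otimes x_k)=\frac\gamma{(2\pi)^k}\int_{[0,2\pi]^k}\gamma^{-1}\,x_1\otimes\cdots\otimes x_k\,d\theta=x_1\otimes\cdots\otimes x_k .$$
By homogeneity, linearity and density, $T_gJ=I_W$. By (F3), $W$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$, and $\lambda(\mathcal G_0(B_X))\ge\lambda(W)$. By associativity and Theorem 1, which is proved in the next section and does not use Theorem 2, $\lambda(W)=\prod_j\lambda(X_j)$. $\square$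

With $E=\mathbb C$ and $k=1$ this says that any $X$ is isometric to a $1$-complemented subspace of $\mathcal G_0(B_X)$, as quoted in Section 4. Hence the MAP of $\mathcal G_0(B_X)$ passes to $X$.

## 7. Approximation constants multiply under $\hat\otimes_\pi$

Let $W=Y\hat\otimes_\pi Z$. We prove Theorem 1.

**The inequality $\le$.** We may assume that both constants are finite. By (F2) take nets $T_a\to I_Y$, $R_b\to I_Z$ of finite rank operators, converging pointwise, with $\|T_a\|\le\lambda(Y)$, $\|R_b\|\le\lambda(Z)$. The operators $T_a\otimes R_b$ on $W$ have range in $T_a(Y)\otimes R_b(Z)$, so finite rank, and norm at most $\lambda(Y)\lambda(Z)$. They converge to the identity on elementary tensors, because $T_ay\otimes R_bz\to y\otimes z$. By (F1) they converge to $I_W$ uniformly on compact sets, so $\lambda(W)\le\lambda(Y)\lambda(Z)$.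

**A first try at $\ge$, and its limit.** Given a good finite rank $S$ on $W$, fix unit vectors $z\in Z$, $z^*\in Z^*$ with $z^*(z)=1$ and put $Ry=(\mathrm{id}_Y\otimes z^*)S(y\otimes z)$, where $\mathrm{id}_Y\otimes z^*:W\to Y$ sends $y\otimes z'$ to $z^*(z')y$. Then $R$ has finite rank, $\|R\|\le\|S\|$, and $R$ is close to $I_Y$ on a compact set if $S$ is close to $I_W$ on the corresponding set of tensors $y\otimes z$. This gives $\lambda(W)\ge\lambda(Y)$, and likewise $\lambda(W)\ge\lambda(Z)$, so only the maximum: a single slice by $(z^*,z)$ does not see that $Z$ itself is hard to approximate. The remedy is to slice $S$ by a whole *sequence* of pairs that witnesses $\lambda(Z)>\beta$. For this we need to describe the failure of the BAP by duality.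

**Definition (trace and $N$).** For a finite or infinite sequence $u=(z_n^*,z_n)_n$ in $Z^*\times Z$ with $\sum\|z_n^*\|\|z_n\|<\infty$ put
$$\operatorname{tr}u=\sum_nz_n^*(z_n),\qquad N(u)=\sup\Big\{\Big|\sum_nz_n^*(Sz_n)\Big|:S\in\mathcal F(Z),\ \|S\|\le1\Big\}.$$

**Example.** For a single pair $u=(z^*,z)$ the rank one operators $S=\varphi(\cdot)\,w$ with $\|\varphi\|=1$, $\varphi(z)=\|z\|$, $\|w\|\le1$ show that $N(u)=\|z^*\|\|z\|\ge|\operatorname{tr}u|$. For $\dim Z=d$ and $u=(e_i^*,e_i)_{i\le d}$ a basis with its dual basis, $\sum_ie_i^*(Se_i)$ is the trace of $S$, so $\operatorname{tr}u=d$, and $N(u)=d$ because the modulus of the trace is at most $d$ times the spectral radius. The lemma below says that sequences with $|\operatorname{tr}u|>N(u)$ exist exactly when $Z$ fails the MAP.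

We note that $N(u)\le\sum\|z_n^*\|\|z_n\|<\infty$. Moreover $S\mapsto\sum z_n^*(Sz_n)$ is continuous for the operator norm, so
$$\Big|\sum_nz_n^*(Sz_n)\Big|\le N(u)\|S\|\qquad\text{for all }S\in\overline{\mathcal F(Z)}\ \text{(norm closure)}. \tag{10}$$

**Lemma 1.** (a) If $Z$ has the $\lambda$-BAP, then $|\operatorname{tr}u|\le\lambda N(u)$ for all $u$. (b) If $0<\alpha<\lambda(Z)$, there is $u$ with $|\operatorname{tr}u|>\alpha N(u)$.

*Proof of (a).* The purpose of the first move is to place the $z_n$ in a compact set. Discard the pairs with a zero entry. If infinitely many pairs remain, let $a_n=\|z_n^*\|\|z_n\|$, $r_n=\sum_{j\ge n}a_j$ and $c_n=r_n^{-1/2}\to\infty$. Since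
$$a_n=r_n-r_{n+1}\le2\sqrt{r_n}\,(\sqrt{r_n}-\sqrt{r_{n+1}}),$$
we have $\sum c_na_n\le2\sqrt{r_1}<\infty$. Replace $z_n$ by $z_n/(c_n\|z_n\|)$ and $z_n^*$ by $c_n\|z_n\|z_n^*$. No number $z_n^*(Sz_n)$ changes, so $\operatorname{tr}u$ and $N(u)$ are unchanged, but now $z_n\to0$ and $\sum\|z_n^*\|<\infty$. (With finitely many pairs nothing is needed.) Given $\varepsilon>0$, choose $T\in\mathcal F(Z)$ with $\|T\|\le\lambda$ and $\|Tz-z\|<\varepsilon$ on the compact set $\{z_n\}\cup\{0\}$. Then
$$|\operatorname{tr}u|\le\Big|\sum z_n^*(Tz_n)\Big|+\sum|z_n^*(z_n-Tz_n)|\le\lambda N(u)+\varepsilon\sum\|z_n^*\|,$$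
and we let $\varepsilon\to0$.

*Proof of (b).* If $\alpha<1$, take a single pair with $\|z^*\|=\|z\|=z^*(z)=1$: then $\operatorname{tr}u=1$ and $N(u)\le1$. Now let $1\le\alpha<\lambda(Z)$. Then $Z$ fails the $\alpha$-BAP. This means that $I$ is not in the closure of
$$C=\{T\in\mathcal F(Z):\|T\|\le\alpha\}$$
for the topology $\tau$ on $L(Z)$ of uniform convergence on compact sets. As $C$ is convex and balanced, the Hahn–Banach theorem gives a $\tau$-continuous linear functional $\Psi$ on $L(Z)$ with
$$\operatorname{Re}\Psi(I)>\sup_C\operatorname{Re}\Psi=\sup_C|\Psi|.$$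
By a theorem of Grothendieck (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 1.e.3), $\Psi(S)=\sum z_n^*(Sz_n)$ for some $u=(z_n^*,z_n)$ with $\sum\|z_n^*\|\|z_n\|<\infty$. The argument for this is as follows. By $\tau$-continuity there is a compact $K$ with $|\Psi(S)|\le\sup_K\|Sz\|$, constants being absorbed in $K$. Every compact set lies in the closed convex hull of a null sequence $(z_n)$, so $|\Psi(S)|\le\sup_n\|Sz_n\|$. Hence $\Psi(S)$ depends only on $(Sz_n)_n\in c_0(Z)$ and defines a bounded functional on a subspace of $c_0(Z)$. Extend it to $c_0(Z)$, whose dual is $\ell_1(Z^*)$.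

With this $u$ we have $\sup_C|\Psi|=\alpha N(u)$ and $\Psi(I)=\operatorname{tr}u$, so $|\operatorname{tr}u|>\alpha N(u)$. $\square$

**The inequality $\ge$ in Theorem 1.** Let $0<\alpha<\lambda(Y)$ and $0<\beta<\lambda(Z)$. By Lemma 1(b) choose $u=(y_n^*,y_n)_n$ in $Y$ and $v=(z_m^*,z_m)_m$ in $Z$ with $|\operatorname{tr}u|>\alpha N(u)$ and $|\operatorname{tr}v|>\beta N(v)$. In $W$ consider
$$w=(y_n^*\otimes z_m^*,\ y_n\otimes z_m)_{n,m}.$$
It is absolutely summable, since $\sum_{n,m}\|y_n^*\|\|z_m^*\|\|y_n\|\|z_m\|<\infty$, and $\operatorname{tr}w=\operatorname{tr}u\,\operatorname{tr}v$.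

**Step 1. Slicing an operator by the whole of $v$.** The purpose is to turn an operator on $W$ into one on $Y$ whose norm is controlled by $N(v)$. Let $S\in\mathcal F(W)$, $\|S\|\le1$, and put
$$R:Y\to Y,\qquad Ry=\sum_m(\mathrm{id}_Y\otimes z_m^*)\,S(y\otimes z_m).$$
Each summand is a finite rank operator in $y$ of norm at most $\|z_m^*\|\|z_m\|$, so the series converges in operator norm and $R\in\overline{\mathcal F(Y)}$.

**Step 2. $\|R\|\le N(v)$.** For $y\in Y$, $y^*\in Y^*$ define $S_{y,y^*}:Z\to Z$ by $S_{y,y^*}z=(y^*\otimes\mathrm{id}_Z)S(y\otimes z)$. It has finite rank and norm at most $\|y\|\|y^*\|$. On elementary tensors, hence on $W$, $y^*\circ(\mathrm{id}_Y\otimes z_m^*)=y^*\otimes z_m^*=z_m^*\circ(y^*\otimes\mathrm{id}_Z)$. Therefore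
$$y^*(Ry)=\sum_m(y^*\otimes z_m^*)S(y\otimes z_m)=\sum_mz_m^*(S_{y,y^*}z_m),$$
which has modulus at most $N(v)\|y\|\|y^*\|$. Taking the supremum over $\|y\|,\|y^*\|\le1$ gives $\|R\|\le N(v)$.

**Step 3. $N(w)\le N(u)N(v)$.** By (10) for $u$ and $R\in\overline{\mathcal F(Y)}$, and by Step 2,
$$\Big|\sum_{n,m}(y_n^*\otimes z_m^*)S(y_n\otimes z_m)\Big|=\Big|\sum_ny_n^*(Ry_n)\Big|\le N(u)\|R\|\le N(u)N(v).$$
Take the supremum over $S$.

**Step 4. Conclusion.** We get $|\operatorname{tr}w|=|\operatorname{tr}u||\operatorname{tr}v|>\alpha\beta\,N(u)N(v)\ge\alpha\beta\,N(w)$. If $\alpha\beta\ge1$, Lemma 1(a) shows that $W$ fails the $\alpha\beta$-BAP, so $\lambda(W)\ge\alpha\beta$. If $\alpha\beta<1$ this holds trivially. Let $\alpha\uparrow\lambda(Y)$ and $\beta\uparrow\lambda(Z)$; infinite values are allowed. $\square$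

By associativity and induction, $\lambda(X_1\hat\otimes_\pi\cdots\hat\otimes_\pi X_k)=\prod_j\lambda(X_j)$, which completes the proof of Theorem 2.

## 8. A renorming of the trace class without the MAP

We now need a space $Y$ with $1<\lambda(Y)<\infty$.

**Lemma 2.** If $Z$ has the BAP and $Z^*$ fails the AP, then $Z$ has an equivalent norm failing the MAP (and still having the BAP).

*Proof.* The idea is to choose the new norm so that the adjoints of its contractions are forced to be nearly the identity on a finite-dimensional space $F\subset Z^*$ as soon as the operators are nearly the identity on finitely many points of $Z$.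

**Step 1. The norm.** Since $Z^*$ fails the AP there are, after scaling, a compact $K\subset\overline B_{Z^*}$ and $\eta>0$ such that no finite rank $R$ on $Z^*$ satisfies $\sup_{f\in K}\|Rf-f\|<\eta$. Fix $0<\varepsilon<1$ with $7\varepsilon<\eta$. Take a finite $\varepsilon^2$-net of $K$ contained in $K$, let $F$ be its span, and let $B_F$ denote the *closed* unit ball of $F$. Put
$$|||z|||=\max\Big(\varepsilon\|z\|,\ \sup_{f\in B_F}|f(z)|\Big),\qquad\text{so}\qquad\varepsilon\|z\|\le|||z|||\le\|z\|.$$

**Step 2. Its dual ball.** The set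
$$D=\operatorname{conv}(\varepsilon\overline B_{Z^*}\cup B_F)$$
is convex, balanced and $w^*$-compact, being the image of the compact set $[0,1]\times\overline B_{Z^*}\times B_F$ under $(t,b,h)\mapsto t\varepsilon b+(1-t)h$. Moreover $|||z|||=\sup_{g\in D}|g(z)|$. By the bipolar theorem $D$ is the closed unit ball of $(Z,|||\cdot|||)^*$. Each element of $D$ has the form $\varepsilon b+h$ with $b\in\overline B_{Z^*}$ and $h\in B_F$.

**Step 3. A norming set and an operator.** Suppose $(Z,|||\cdot|||)$ has the MAP. There is a finite $A\subset\overline B_Z$ with $\max_{a\in A}|f(a)|\ge\frac12\|f\|$ for $f\in F$: take a finite $\frac14$-net $(f_i)$ of the unit sphere of $F$ and $a_i\in\overline B_Z$ with $|f_i(a_i)|\ge\frac34$. (If $F=\{0\}$, any point will do.) By the MAP, and since $\|\cdot\|\le\varepsilon^{-1}|||\cdot|||$, there is a finite rank $T$ with $|||T|||\le1$ and $\|Ta-a\|\le\varepsilon$ for $a\in A$.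

**Step 4. $T^*$ is close to the identity on $B_F$.** Let $f\in B_F\subset D$. As $|||T|||\le1$, $T^*f\in D$, so $T^*f=\varepsilon b+h$ with $b\in\overline B_{Z^*}$, $h\in B_F$. For $a\in A$,
$$|(f-h)(a)|=|f(a)-f(Ta)+\varepsilon b(a)|\le|f(a-Ta)|+\varepsilon\le2\varepsilon .$$
Since $f-h\in F$, the choice of $A$ gives $\|f-h\|\le4\varepsilon$, and hence $\|T^*f-f\|\le\varepsilon\|b\|+\|h-f\|\le5\varepsilon$.

**Step 5. Contradiction.** From $\|Tz\|\le\varepsilon^{-1}|||Tz|||\le\varepsilon^{-1}|||z|||\le\varepsilon^{-1}\|z\|$ we get $\|T^*\|\le\varepsilon^{-1}$. For $f\in K$ pick $f'$ in the net with $\|f-f'\|\le\varepsilon^2$. Then $f'\in K\cap F\subset B_F$ and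
$$\|T^*f-f\|\le\|T^*\|\varepsilon^2+\|T^*f'-f'\|+\varepsilon^2\le\varepsilon+5\varepsilon+\varepsilon^2\le7\varepsilon<\eta .$$
Since $T^*$ has finite rank, this contradicts the choice of $K$ and $\eta$. So $|||\cdot|||$ fails the MAP. It has the BAP because it is equivalent to $\|\cdot\|$. $\square$

**The trace class.** Let $Z=S_1(\ell_2)$, and let $p_n$ be the coordinate projections of $\ell_2$. The maps $a\mapsto p_nap_n$ have finite rank and norm at most $1$, and they converge to the identity on rank one operators, whose span is dense. By (F1), $S_1(\ell_2)$ has the MAP. Its dual is $B(\ell_2)$, which fails the AP by A. Szankowski, *B(H) does not have the approximation property*, Acta Math. 147 (1981), 89–108. Lemma 2 yields $Y$ isomorphic to $S_1(\ell_2)$ with $1<\lambda(Y)<\infty$. This proves the first sentence of Theorem 3.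

## 9. The spaces $E(Y)$: failure of the BAP, the dichotomy, and renormings

**Step 1. $\lambda(E(Y))=\lambda(Y)$.** The purpose is to check that forming $X=E(Y)$, with $\dim E=\infty$, costs nothing. Since $Y$ is $1$-complemented in $X$, (F3) gives $\lambda(X)\ge\lambda(Y)$. For the converse let $\lambda(Y)<\infty$, let $K\subset X$ be compact and $\varepsilon>0$. The truncations $P_N$ are contractive and converge pointwise to the identity, so by (F1) there is $N$ with $\|P_Nx-x\|<\varepsilon/2$ on $K$. The first $N$ coordinates of the elements of $K$ form a compact set in $Y$, so by (F2) there is $T\in\mathcal F(Y)$ with $\|T\|\le\lambda(Y)$ and $\|Ty-y\|<\varepsilon/(2N)$ on that set. Let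
$$\hat Tx=(Tx_1,\dots,Tx_N,0,0,\dots).$$
It has finite rank, and $\|\hat Tx\|\le\lambda(Y)\|x\|$ by monotonicity of the norm of $E$. For $x\in K$,
$$\|\hat Tx-x\|\le\sum_{i\le N}\|Tx_i-x_i\|+\|P_Nx-x\|<\varepsilon .$$
So $\lambda(X)\le\lambda(Y)$.

**Step 2. End of the proof of Theorem 3.** Let $Y$ have the BAP and not the MAP, so $1<\lambda(Y)<\infty$, and let $X=E(Y)$ with $\dim E=\infty$. By Step 1, $\lambda(X)=\lambda(Y)<\infty$, so $X$ has the BAP. For every $k\in\mathbb N$ choose $k$ distinct coordinates. Theorem 2 gives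
$$\lambda(\mathcal G_0(B_X))\ge\lambda(Y)^k .$$
Since $\lambda(Y)>1$ and $k$ is arbitrary, $\lambda(\mathcal G_0(B_X))=\infty$, so $\mathcal G_0(B_X)$ fails the BAP. With $Y$ from Section 8, $X=\ell_1(Y)$ is an explicit example. $\square$

By Section 5 these $\mathcal G_0(B_X)$ have the AP, which is the second sentence of Theorem 4(ii). The factor $\lambda$ per degree that stopped the construction there cannot be avoided for these spaces.

**Step 3. Proof of Theorem 4(i).** Let $Y$ be arbitrary and $X=E(Y)$ with $\dim E=\infty$. If $Y$ has the MAP, so does $X$, by Step 1. If $X$ has the MAP, so does $\mathcal G_0(B_X)$, by the result quoted in Section 4 and proved under "The metric case" in Section 5. The MAP implies the BAP. Finally, if $\mathcal G_0(B_X)$ has the $C$-BAP with $C<\infty$, then Theorem 2 gives $\lambda(Y)^k\le C$ for all $k$, so $\lambda(Y)=1$, that is, $Y$ has the MAP. All four statements are therefore equivalent. If $\lambda(\mathcal G_0(B_X))$ is finite, the BAP holds, hence the MAP holds and the value is $1$. $\square$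

**Step 4. Proof of Theorem 4(iii).** Let $Y$ be the renorming of $S_1(\ell_2)$ from Section 8, $X=\ell_1(Y)$ and $X'=\ell_1(S_1(\ell_2))$. Applying an isomorphism $Y\to S_1(\ell_2)$ in each coordinate shows that $X$ and $X'$ are isomorphic. By Step 1, $\lambda(X')=\lambda(S_1(\ell_2))=1$, so $X'$ has the MAP and $\mathcal G_0(B_{X'})$ has the MAP. By Theorem 3, $\mathcal G_0(B_X)$ fails the BAP. $\square$
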